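# Continuous and algebraic theta lifts for real reductive dual pairs

## 1. Oscillator representations, dual pairs, and two kinds of quotients

Throughout, $W$ is a finite-dimensional real symplectic vector space with form $\langle\,,\rangle$, $\mathrm{Sp}(W)$ is its symplectic group, $\widetilde{\mathrm{Sp}}(W)\to\mathrm{Sp}(W)$ is the metaplectic double cover, and $\mathrm H(W)$ is the Heisenberg group. A tilde over a subgroup of $\mathrm{Sp}(W)$ denotes its inverse image in $\widetilde{\mathrm{Sp}}(W)$.

**Definition (reductive dual pair).** A pair $(G,G')$ of subgroups of $\mathrm{Sp}(W)$, both acting reductively on $W$, each of which is the full centralizer of the other. It is irreducible if $W$ is not an orthogonal sum of two nonzero subspaces stable under $G$ and $G'$. Every dual pair is a direct sum of irreducible ones, and the irreducible ones are classified; we recall the list in Section 7.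

Example. In $\mathrm{SL}_2(\mathbb R)=\mathrm{Sp}(\mathbb R^2)$ there are the pair $(\mathrm{SL}_2(\mathbb R),\{\pm1\})$, where $\{\pm1\}=\mathrm O(1)$, and the pair $(\mathsf T,\mathsf T)$ with $\mathsf T=\{\mathrm{diag}(a,a^{-1})\}$, which is its own centralizer. The second one is the pair $(\mathrm{GL}_1(\mathbb R),\mathrm{GL}_1(\mathbb R))$.

**Definition (smooth oscillator representation).** Fix a nontrivial unitary character of the center of $\mathrm H(W)$. A smooth oscillator representation $\omega$ of $(\widetilde G\times\widetilde G')\ltimes\mathrm H(W)$ is a smooth Fréchet representation of moderate growth whose restriction to $\mathrm H(W)$ is irreducible with the given central character, i.e. is the Schwartz space. The restriction $\omega|_{\mathrm H(W)}$ extends uniquely to $\widetilde{\mathrm{Sp}}(W)\ltimes\mathrm H(W)$. It is part of the setting that $\widetilde G$ and $\widetilde G'$ commute in $\widetilde{\mathrm{Sp}}(W)$.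

Example. For $W=\mathbb R^2$ we have $\omega=\mathcal S(\mathbb R)$. Expand in Hermite functions $h_n$ and write $h_n=\zeta^n/\sqrt{n!}$. Then finite combinations of Hermite functions form the polynomial ring $\mathbb C[\zeta]$, with
$$x=\tfrac1{\sqrt2}(\zeta+\partial),\qquad \tfrac{d}{dx}=\tfrac1{\sqrt2}(\partial-\zeta),\qquad \|\zeta^n\|^2=n!,$$
and $\mathfrak{sp}(W_{\mathbb C})$ acts through the span of $\zeta^2,\ \partial^2,\ \zeta\partial+\tfrac12$. A series $\sum a_n\zeta^n/\sqrt{n!}$ lies in $\omega$ if and only if $(a_n)$ decreases rapidly. Hence a linear functional $\ell$ on $\mathbb C[\zeta]$ extends continuously to $\omega$ if and only if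
$$|\ell(\zeta^n/\sqrt{n!})|\le c(1+n)^b\quad\text{for some } c,b. \tag{1.1}$$

**Definition ($\theta,C,K,K'$).** It is known that, up to conjugation by $G\times G'$, there is a unique Cartan involution $\theta$ of $\mathrm{Sp}(W)$ with $\theta(G)=G$ and $\theta(G')=G'$. We call such $\theta$ admissible and fix one. Put $C=\mathrm{Sp}(W)^\theta$, $K=G^\theta$, $K'=(G')^\theta$; these are maximal compact subgroups. Every Cartan involution of $\mathrm{Sp}(W)$ is $\mathrm{Ad}(j)$ with $j\in\mathrm{Sp}(W)$, $j^2=-1$, $\langle jx,x\rangle>0$ for $x\neq0$.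

Example. Inverse transpose on $\mathrm{SL}_2(\mathbb R)$ is admissible for both pairs above. Here $C=\mathrm{SO}(2)$, and for $(\mathsf T,\mathsf T)$ we get $K=K'=\{\pm1\}$.

**Definition (CW representation).** A Casselman–Wallach, or CW, representation of a real reductive group is a smooth Fréchet representation of moderate growth whose Harish-Chandra module has finite length. We write $V^{\mathrm{alg}}$ for the Harish-Chandra module of $V$, and $\mathrm{Irr}(E)$ for the set of isomorphism classes of irreducible CW representations of $E$. For a compact group these are the irreducible finite-dimensional representations.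

Example. For $\widetilde{\mathsf T}$ (an abelian group) the members of $\mathrm{Irr}$ are the continuous characters. For $\mathrm{SL}_2(\mathbb R)$, the smooth even functions on $\mathbb R^2\setminus0$ that are homogeneous of a fixed degree form a CW representation, a principal series.

**Definition (smooth theta sets).** With continuous equivariant linear maps, and $\widehat\otimes$ the completed projective tensor product, put
$$\Omega=\{\pi\in\mathrm{Irr}(\widetilde G)\mid\mathrm{Hom}_{\widetilde G}(\omega,\pi)\ne0\},\qquad \Omega'=\{\pi'\in\mathrm{Irr}(\widetilde G')\mid\mathrm{Hom}_{\widetilde G'}(\omega,\pi')\ne0\},$$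
$$\mathcal R=\{(\pi,\pi')\in\mathrm{Irr}(\widetilde G)\times\mathrm{Irr}(\widetilde G')\mid\mathrm{Hom}_{\widetilde G\times\widetilde G'}(\omega,\pi\widehat\otimes\pi')\neq0\}.$$

**Definition (algebraic theta sets).** Let $\omega^{\mathrm{alg}}$ be the space of $\widetilde C$-finite vectors of $\omega$, and let $\mathfrak g$ be the complexified Lie algebra of $G$. Put
$$\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)=\mathrm{Hom}_{\mathfrak g,\widetilde K}(\omega^{\mathrm{alg}},\pi^{\mathrm{alg}}),$$
and similarly for $\widetilde G'$ and for $\widetilde G\times\widetilde G'$. Replacing $\mathrm{Hom}$ by $\mathrm{Hom}^{\mathrm{alg}}$ above defines $\Omega^{\mathrm{alg}},\Omega'^{\mathrm{alg}},\mathcal R^{\mathrm{alg}}$.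

Example. For $W=\mathbb R^2$ we have $\omega^{\mathrm{alg}}=\mathbb C[\zeta]$. For the member $\mathrm O(1)$ of $(\mathrm{SL}_2(\mathbb R),\mathrm O(1))$, the group $\widetilde{\mathrm O}(1)$ acts on even and on odd polynomials by two different characters $\chi_0,\chi_1$. Then $\mathrm{Hom}_{\widetilde{\mathrm O}(1)}^{\mathrm{alg}}(\omega,\chi_0)$ is the whole algebraic dual of the space of even polynomials, while $\mathrm{Hom}_{\widetilde{\mathrm O}(1)}(\omega,\chi_0)$ is the space of even tempered distributions. Both are nonzero, and they are different.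

## 2. Is every algebraic theta quotient a continuous one?

A continuous equivariant map sends $\widetilde C$-finite vectors to $\widetilde K$-finite ones and is determined by its restriction to the dense subspace $\omega^{\mathrm{alg}}$. Hence
$$\Omega\subset\Omega^{\mathrm{alg}},\qquad\Omega'\subset\Omega'^{\mathrm{alg}},\qquad\mathcal R\subset\mathcal R^{\mathrm{alg}}.\tag{$\ast$}$$
Howe's algebraic duality theorem says that $\mathcal R^{\mathrm{alg}}$ is the graph of a bijection $\Omega^{\mathrm{alg}}\leftrightarrow\Omega'^{\mathrm{alg}}$, and that $\dim\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G\times\widetilde G'}(\omega,\pi\widehat\otimes\pi')\le1$ always. The conjecture, taken from Binyong Sun and Chen-Bo Zhu, "Local theta correspondence: the basic theory", arXiv:2006.04023 (2020), is that all inclusions in $(\ast)$ are equalities. In plain words: if $\pi$ is a quotient of the oscillator representation in the sense of Harish-Chandra modules, is it also a quotient by a continuous map? The answer is yes.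

**Theorem 1.** For every reductive dual pair and every $\omega$: $\Omega=\Omega^{\mathrm{alg}}$, $\Omega'=\Omega'^{\mathrm{alg}}$, $\mathcal R=\mathcal R^{\mathrm{alg}}$.

For $\tau'\in\mathrm{Irr}(\widetilde K')$ let $\omega[\tau']$ be the $\tau'$-isotypic part of $\omega$, and $\omega^{\mathrm{alg}}[\tau']=\omega^{\mathrm{alg}}\cap\omega[\tau']$.

**Theorem 2.** Let $(G,G')$ be an irreducible dual pair, $G$ either of its two members, and $V$ a CW representation of $\widetilde G$. For every $\tau'\in\mathrm{Irr}(\widetilde K')$, every $T\in\mathrm{Hom}_{\mathfrak g,\widetilde K}(\omega^{\mathrm{alg}}[\tau'],V^{\mathrm{alg}})$ extends to a continuous $\widetilde G$-map $\omega[\tau']\to V$.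

**Theorem 3.** Let $(G,G')$ be irreducible.

(i) For CW representations $V,V'$ of $\widetilde G,\widetilde G'$, restriction gives $\mathrm{Hom}_{\widetilde G\times\widetilde G'}(\omega,V\widehat\otimes V')=\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G\times\widetilde G'}(\omega,V\widehat\otimes V')$.

(ii) For $\pi\in\Omega$ let $\mathcal N\subset\omega$ and $\mathcal N^{\mathrm{alg}}\subset\omega^{\mathrm{alg}}$ be the intersections of the kernels of all elements of $\mathrm{Hom}_{\widetilde G}(\omega,\pi)$, resp. $\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)$, and write $\omega^{\mathrm{alg}}/\mathcal N^{\mathrm{alg}}\cong\pi^{\mathrm{alg}}\otimes\Theta^{\mathrm{alg}}$ with $\Theta^{\mathrm{alg}}$ of finite length (Howe). Then $\omega/\mathcal N\cong\pi\widehat\otimes\Theta$ with $\Theta$ the CW globalization of $\Theta^{\mathrm{alg}}$.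

(iii) $\mathrm{Hom}_{\widetilde G}(\omega,\pi)\to\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)$ is bijective if and only if $\dim\Theta^{\mathrm{alg}}<\infty$.

The same holds with $G$ and $G'$ exchanged.

## 3. Two pairs in $\mathrm{SL}_2(\mathbb R)$, and the limit of Casselman–Wallach extension

**The pair $(\mathrm{SL}_2(\mathbb R),\mathrm O(1))$ seen from $\mathrm{SL}_2(\mathbb R)$.** The even and odd parts of $\mathcal S(\mathbb R)$ are irreducible CW representations, so $\mathrm{Hom}$ and $\mathrm{Hom}^{\mathrm{alg}}$ agree by the Casselman–Wallach theorem, recalled as (CW) in Section 4: maps between the Harish-Chandra modules of such representations extend continuously.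

**The same pair seen from $\mathrm O(1)$.** The first thing one tries is to apply that theorem to $T\colon\omega^{\mathrm{alg}}\to\pi^{\mathrm{alg}}$ directly. It needs $\omega^{\mathrm{alg}}$ to be of finite length as a $(\mathfrak g,\widetilde K)$-module. For $G=\mathrm O(1)$ it is not, and the conclusion fails too: the functional with $\lambda(\zeta^{2k})=(2k)!$, zero on odd polynomials, lies in $\mathrm{Hom}^{\mathrm{alg}}_{\widetilde{\mathrm O}(1)}(\omega,\chi_0)$, but $\lambda(\zeta^{2k}/\sqrt{(2k)!})=\sqrt{(2k)!}$ violates (1.1). So algebraic maps need not extend. One must modify $T$ before extending it.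

**Cutting down to a $\widetilde K'$-type.** A natural modification is to replace $T$ by $T\circ e_{\tau'}$, where $e_{\tau'}$ is the projection to a $\tau'$-isotypic part on which $T\ne0$. In the example just given $G'=\mathrm{SL}_2(\mathbb R)$, each $\omega^{\mathrm{alg}}[\tau']$ is a single line $\mathbb C\zeta^n$, and the cut-down map is continuous. This is why Theorem 2 is stated one $\widetilde K'$-type at a time. But the Casselman–Wallach theorem still does not apply in general, as the next pair shows.

**The pair $(\mathsf T,\mathsf T)$.** Here $K=K'=\{\pm1\}$, and $\omega^{\mathrm{alg}}[\tau']$ is the space of even (or odd) polynomials, an infinite-dimensional space on which $\widetilde K$ acts by one character. It has infinite $\widetilde K$-multiplicities. This is the exact point where the direct use of the extension theorem stops: an estimate has to be proved. Let us prove it by hand. The Lie algebra of $\mathsf T$ acts by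
$$\mathsf E=x\tfrac d{dx}+\tfrac12=\tfrac12(\partial^2-\zeta^2).$$
Let $\pi$ be a character of $\widetilde{\mathsf T}$ with $\widetilde K$ acting by $\chi_0$ and $\mathsf E$ acting by $s\in\mathbb C$. An element of $\mathrm{Hom}^{\mathrm{alg}}(\omega,\pi)$ is a functional $\ell$ on even polynomials with $\ell(\mathsf Ew)=s\,\ell(w)$, i.e.
$$\ell(\zeta^2w)=\ell(\partial^2w)-2s\,\ell(w).$$
Taking $w=\zeta^n$ we see that $\ell$ exists and is unique once $\ell(1)$ is given. Now form the generating function
$$\Phi(z)=\ell\big(e^{z\zeta^2/2}\big)=\sum_k\frac{\ell(\zeta^{2k})}{2^kk!}z^k .$$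
Since $\partial^2e^{z\zeta^2/2}=(z+z^2\zeta^2)e^{z\zeta^2/2}$, the relation gives $(1-z^2)\,\ell(\zeta^2e^{z\zeta^2/2})=(z-2s)\Phi$. As $\Phi'=\frac12\ell(\zeta^2e^{z\zeta^2/2})$,
$$\Phi'=\frac{z/2-s}{1-z^2}\,\Phi,\qquad \Phi(z)=\ell(1)\,(1-z^2)^{-1/4}\Big(\frac{1-z}{1+z}\Big)^{s/2}.\tag{3.1}$$
So $\Phi$ is holomorphic in the unit disc, and $|\Phi(z)|\le c(1-|z|)^{-b}$. By Cauchy's formula its Taylor coefficients $\varphi_k$ grow polynomially. Moreover $\ell(\zeta^{2k}/\sqrt{(2k)!})=\varphi_k\,2^kk!/\sqrt{(2k)!}$ and $4^k(k!)^2/(2k)!=4^k/\binom{2k}k\le2k+1$, since $\binom{2k}k$ is the largest of the $2k+1$ binomial coefficients adding up to $4^k$. Hence (1.1) holds and $\ell$ is continuous. For odd polynomials the same computation with $\ell(\zeta e^{z\zeta^2/2})$ gives $\Phi'=\frac{3z/2-s}{1-z^2}\Phi$, so $\Phi=\Phi(0)(1-z^2)^{-3/4}\big(\frac{1-z}{1+z}\big)^{s/2}$; here $\ell(\zeta^{2k+1}/\sqrt{(2k+1)!})=\varphi_k\,2^kk!/\sqrt{(2k+1)!}$ and $4^k(k!)^2/(2k+1)!\le1$. So $\Omega=\Omega^{\mathrm{alg}}$ for this pair.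

**What the computation suggests.** Three things happened. The even polynomials, too large for $\mathsf T$, are an irreducible lowest weight module for the larger algebra $\mathfrak{sl}_2$, the centralizer of $K'$ in $\mathfrak{sp}(W_{\mathbb C})$. The functional was encoded by its values on $e^{z\zeta^2/2}$, the exponential of a raising operator applied to the lowest weight vector, and equivariance under $\mathsf T$ determined it on the whole disc with polynomial growth at the boundary. Finally, the sup norm on the disc and the Hilbert norm were compared, degree by degree, up to polynomial factors. The general proof has these three parts: the centralizer $M$ of $K'$ (Sections 6 and 7), the generating function on a ball (Sections 8 and 9), and the comparison of norms (Section 10). In the last part the Casselman–Wallach theorem is used, but for the larger group $\widetilde M$, for which the relevant module is admissible.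

## 4. Textbook facts

All real reductive groups below are finite covers of open subgroups of real points of reductive algebraic groups. The subgroups $A,N$ of an Iwasawa decomposition are lifted canonically to covers.

**(CW)** (Casselman–Wallach; Wallach, *Real Reductive Groups II*, Ch. 11.) A $(\mathfrak g,K)$-map between the Harish-Chandra modules of two smooth Fréchet representations of moderate growth with finite length Harish-Chandra modules extends uniquely to a continuous intertwiner, with closed image. Smooth vectors of Banach representations have moderate growth. Quotients by closed invariant subspaces inherit smoothness and moderate growth, as one sees with quotient seminorms.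

**(Emb)** (Casselman.) Let $P=ZAN$ be a minimal parabolic of $G$, $Z=Z_K(\mathfrak a)$, $\widetilde P=\widetilde ZAN$. For a finite-dimensional representation $F$ of $\widetilde P$ put
$$I(F)=\{f\in C^\infty(\widetilde G,F): f(xp)=p^{-1}f(x)\},$$
with left translation. If $V$ is CW, then $V^{\mathrm{alg}}$ embeds into $I(F)^{\mathrm{alg}}$ for some $F$ on which $\mathfrak n$ acts nilpotently.

*Derivation.* $V^{\mathrm{alg}}$ is finitely generated over $U(\mathfrak n)$, so $F_k=V^{\mathrm{alg}}/\mathfrak n^kV^{\mathrm{alg}}$ is finite-dimensional, and it is a representation of $\widetilde P$. By Frobenius reciprocity the projection $V^{\mathrm{alg}}\to F_k$ gives a map $V^{\mathrm{alg}}\to I(F_k)^{\mathrm{alg}}$, whose value at $1$ is the projection; so its kernel lies in $\mathfrak n^kV^{\mathrm{alg}}$. The kernels decrease with $k$ and, by finite length, stabilize at some $U\subset\bigcap_k\mathfrak n^kV^{\mathrm{alg}}$. By the Artin–Rees property for the nilpotent Lie algebra $\mathfrak n$, $U\cap\mathfrak n^kV^{\mathrm{alg}}\subset\mathfrak nU$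 for large $k$, so $U\subset\mathfrak nU$. Casselman's theorem says $U/\mathfrak nU\neq0$ if $U\ne0$. So $U=0$.

The representation $I(F)$ is CW: on an irreducible subquotient of $F$ the algebra $\mathfrak n$ acts by $0$, so $I(F)$ has a finite filtration by ordinary principal series. By (CW) the embedding extends to a continuous map $V\to I(F)$ with closed image; its kernel has no nonzero $\widetilde K$-finite vector, so it is $0$, and by the open mapping theorem $V$ is topologically a closed subrepresentation of $I(F)$.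

**(FFT)** (Weyl.) Let $K'$ be a product of compact groups $\mathrm O(l),\mathrm U(l),\mathrm{Sp}(l)$ acting on $W_{\mathbb C}$ by sums of standard representations and their duals, different factors on different summands. Then $S(W_{\mathbb C})^{K'}$ is generated by elements of degree $2$.

We use the consequence for the Weyl algebra $\mathcal A$ generated by $W_{\mathbb C}$. Its associated graded algebra is $S(W_{\mathbb C})$, and averaging over $K'$ shows that the graded algebra of $\mathcal A^{K'}$ is $S(W_{\mathbb C})^{K'}$. In degree $1$ there are no invariants. The symmetrized quadratic elements form $\mathfrak{sp}(W_{\mathbb C})$. So, by induction on the filtration degree, $\mathcal A^{K'}$ is generated by the image of $\mathfrak m:=\mathfrak{sp}(W_{\mathbb C})^{K'}$ and the constants.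

## 5. Reduction to the untwisted $\omega$, a convenient $\theta$, and irreducible pairs

**Step 1 (removing a twist).** The purpose is to make $\omega$ the restriction of the metaplectic representation. Let $\omega_0$ be the restriction to $\widetilde G\times\widetilde G'$ of the extension of $\omega|_{\mathrm H(W)}$ to $\widetilde{\mathrm{Sp}}(W)\ltimes\mathrm H(W)$. For each group element $g$, the operator $\omega(g)\omega_0(g)^{-1}$ commutes with $\mathrm H(W)$, so it is a scalar by Schur's lemma. Hence $\omega=\omega_0\otimes\chi$ with a continuous character $\chi=\chi_1\boxtimes\chi_2$. Now $\mathrm{Hom}_{\widetilde G}(\omega,\pi)=\mathrm{Hom}_{\widetilde G}(\omega_0,\pi\otimes\chi_1^{-1})$, and the same holds for $\widetilde G'$, for $\widetilde G\times\widetilde G'$, and algebraically; $\widetilde K'$-types are twisted by $\chi_2$. So we assume $\chi=1$. Then $\omega$ is the space of smooth vectors of the unitary oscillator representation of $\widetilde{\mathrm{Sp}}(W)$. Let $\|\cdot\|$ be its Hilbert norm.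

**Step 2 (changing $\theta$).** The purpose is to be free to use whichever admissible $\theta$ is convenient. Two admissible ones are related by $\theta_1=\mathrm{Ad}(x)\theta\mathrm{Ad}(x)^{-1}$ with $x=gg'$, $g\in G$, $g'\in G'$. The spaces of finite vectors for $\theta_1$ are $\omega(\tilde x)\omega^{\mathrm{alg}}$ and $\pi(\tilde g)\pi^{\mathrm{alg}}$. The map $T\mapsto T_1=\pi(\tilde g)T\omega(\tilde x)^{-1}$ identifies the algebraic Hom spaces: for $X\in\mathfrak g$, since $\mathrm{Ad}(x^{-1})X=\mathrm{Ad}(g^{-1})X$,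
$$T_1X=\pi(\tilde g)T(\mathrm{Ad}(g^{-1})X)\omega(\tilde x)^{-1}=\pi(\tilde g)(\mathrm{Ad}(g^{-1})X)T\omega(\tilde x)^{-1}=XT_1,$$
and equivariance under the conjugated compact group is checked the same way. It carries $\widetilde K'$-types to conjugate ones, and $T_1$ extends continuously if and only if $T$ does. The other cases are similar.

**Step 3 (products).** The purpose is to reduce Theorem 1 to irreducible pairs. Let $W=\bigoplus W_k$, $G=\prod G_k$, $G'=\prod G_k'$ with $(G_k,G_k')$ irreducible in $\mathrm{Sp}(W_k)$, and $\theta=\mathrm{Ad}(\oplus j_k)$. Pull back along the surjection $\prod(\widetilde G_k\times\widetilde G_k')\to\widetilde G\times\widetilde G'$. Then $\omega=\widehat\bigotimes\omega_k$, $\omega^{\mathrm{alg}}=\bigotimes\omega_k^{\mathrm{alg}}$, and an irreducible $\pi$ has $\pi^{\mathrm{alg}}=\bigotimes\pi_k^{\mathrm{alg}}$, $\pi=\widehat\bigotimes\pi_k$. Let $0\neq T\in\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)$ and choose a pure tensor with $T(\otimes w_l)\ne0$. For given $k$, fix the $w_l$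 with $l\neq k$ and apply linear functionals on $\pi_l^{\mathrm{alg}}$, $l\ne k$, chosen so that the contraction of $T(\otimes w_l)$ is not $0$. This gives a nonzero element of $\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G_k}(\omega_k,\pi_k)$. Conversely, nonzero continuous maps $\omega_k\to\pi_k$ tensor to a nonzero continuous map $\omega\to\pi$, equivariant under $\prod\widetilde G_k$ and hence under $\widetilde G$. So $\Omega_k=\Omega_k^{\mathrm{alg}}$ for all $k$ implies $\Omega=\Omega^{\mathrm{alg}}$. The same argument works for $\Omega'$ and for $\mathcal R$.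

From now on $(G,G')$ is irreducible, and $G$ is either of its members.

## 6. The centralizer $M$ of $K'$ and its lowest weight modules

**Step 1 (Hermitian linear algebra).** This fixes the norms and forms used later. Let $\theta=\mathrm{Ad}(j)$, and $W_{\mathbb C}=W^+\oplus W^-$ with $j=\pm i$ on $W^\pm$. The spaces $W^\pm$ are complex conjugate, and Lagrangian since $\langle x,y\rangle=\langle jx,jy\rangle=-\langle x,y\rangle$ on each. Put
$$(x,y)=\langle jx,\bar y\rangle,\qquad J=-ij,\qquad h(x,y)=(Jx,y)=i\langle x,\bar y\rangle .$$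
The form $(\cdot,\cdot)$ is a Hermitian inner product, and $J=\pm1$ on $W^\pm$. The Hermitian form $h$ is $\mathrm{Sp}(W)$-invariant, positive on $W^+$, negative on $W^-$, and $W^+\perp W^-$ for both forms. For $g\in\mathrm{Sp}(W)$,
$$(gx,y)=\langle\theta(g)jx,\bar y\rangle=(x,\theta(g)^{-1}y),\quad\text{so } g^*=\theta(g)^{-1},\qquad \theta(g)=JgJ .$$
Norms of operators on $W_{\mathbb C}$ are operator norms for $(\cdot,\cdot)$.

Write $\mathfrak{sp}(W_{\mathbb C})=\mathfrak s^+\oplus\mathfrak c\oplus\mathfrak s^-$: $\mathfrak s^+$ kills $W^+$ and maps $W^-\to W^+$, $\mathfrak s^-$ kills $W^-$ and maps $W^+\to W^-$, and $\mathfrak c$ is block diagonal. In the Fock model $\omega^{\mathrm{alg}}$ is a polynomial algebra; one of $\mathfrak s^\pm$ raises the degree by $2$, the other lowers it by $2$, $\mathfrak c$ preserves it, and $j$, viewed in $\mathfrak{sp}(W)$, acts by a scalar depending injectively on the degree. (For $W=\mathbb R^2$ these are $\zeta^2$, $\partial^2$, $\zeta\partial+\frac12$.) Replacing $(\langle\,,\rangle,j)$ by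 $(-\langle\,,\rangle,-j)$ keeps $\mathrm{Sp}(W)$ and $(\cdot,\cdot)$ and interchanges $W^\pm$; so we may assume that $\mathfrak s^+$ raises. Let $\mathsf N$ be the degree operator. Since $\mathsf N$ is an affine function of the action of $j$, the norms $\|(1+\mathsf N)^bw\|$, $b\ge0$, are continuous on $\omega$. They are $\widetilde C$-invariant.

**Step 2 (the group $M$).** This is the larger group under which $\omega[\tau']$ is small. Let
$$M=Z_{\mathrm{Sp}(W)}(K')\supset G,\qquad M_{\mathbb C}=Z_{\mathrm{Sp}(W_{\mathbb C})}(K'),\qquad \mathfrak m=\mathfrak{sp}(W_{\mathbb C})^{K'}\supset\mathfrak g .$$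
As $K'\subset C$ commutes with $j$, we have $j\in M\cap\mathrm{Lie}(M)$. The group $M$ is algebraic and stable under $g\mapsto g^*=jg^{-1}j^{-1}$, so $M=K_M\exp(\mathfrak p_{M,\mathbb R})$ with $K_M=M\cap C$. Here $K_M$ is the centralizer of $K'$ in $C\cong\mathrm U(W^-)$, a product of unitary groups. So $K_M$ and $M$ are connected. For a fixed element of $\widetilde K'$, its commutator with $m\in\widetilde M$ is a continuous $\{\pm1\}$-valued function of the image of $m$ in $M$, equal to $1$ at $1$. So $\widetilde M$ commutes with $\widetilde K'$.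

Let $K_{M,\mathbb C}$ be the block diagonal part of $M_{\mathbb C}$; since $W^+$ is dual to $W^-$, it is $Z_{\mathrm{GL}(W^-)}(K')$, the complexification of $K_M$. Decomposing under $\mathrm{ad}\,j$,
$$\mathfrak m=\mathfrak p_M^+\oplus\mathfrak k_M\oplus\mathfrak p_M^-,\qquad\mathfrak p_M^\pm=\mathfrak m\cap\mathfrak s^\pm,\quad \mathfrak k_M=\mathfrak m\cap\mathfrak c,$$
and $\mathfrak p_M^\pm$ are abelian. Let $\mathfrak g_{\mathbb R}=\mathfrak k_{\mathbb R}+\mathfrak p_{\mathbb R}$ be the real Lie algebra of $G$, with complexification $\mathfrak g=\mathfrak k+\mathfrak p$.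

**Lemma 6.1.** If $x\in M_{\mathbb C}$ and $xW^-$ is the graph $\{\zeta v+v:v\in W^-\}$ of $\zeta\colon W^-\to W^+$, then $\zeta$, extended by $0$ on $W^+$, lies in $\mathfrak p_M^+$, and $x=\exp(\zeta)\,k\exp(y)$ with unique $k\in K_{M,\mathbb C}$, $y\in\mathfrak p_M^-$.

*Proof.* $xW^-$ is Lagrangian, so $\langle\zeta v,v'\rangle+\langle v,\zeta v'\rangle=0$, i.e. $\zeta\in\mathfrak s^+$. It is $K'$-stable, so $\zeta$ commutes with $K'$. Since $\exp(-\zeta)=1-\zeta$ maps $\zeta v+v$ to $v$, the element $x_1=\exp(-\zeta)x\in M_{\mathbb C}$ stabilizes $W^-$. Let $k$ be its block diagonal part; it commutes with $K'$. For $u\in W^+$, $v\in W^-$, the $W^-$-component of $x_1u$ pairs to $0$ with $x_1v\in W^-$, so $\langle ku,kv\rangle=\langle x_1u,x_1v\rangle=\langle u,v\rangle$: $k$ is symplectic. Then $k^{-1}x_1=1+y$ with $y$ mapping $W^+$ to $W^-$ and killing $W^-$; it is symplectic and commutes with $K'$, so $y\in\mathfrak p_M^-$ and $1+y=\exp y$. Uniqueness is clear from the construction. $\square$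

Example. For $M_{\mathbb C}=\mathrm{SL}_2(\mathbb C)$ this is the factorization of a matrix with nonzero lower right entry as upper unipotent times diagonal times lower unipotent.

**Step 3 (the module $L$).** This describes $\omega^{\mathrm{alg}}[\tau']$.

**Lemma 6.2.** Let $K'$ be as in (FFT), let $\tau'$ occur in $\omega^{\mathrm{alg}}$, and let $L=\mathrm{Hom}_{\widetilde K'}(\tau',\omega^{\mathrm{alg}})$, so $\omega^{\mathrm{alg}}[\tau']=\tau'\otimes L$. Then $L$ is an irreducible $\mathfrak m$-module, and $L=\bigoplus_{i\ge0}L^{(i)}$ with $L^{(i)}=(\mathfrak p_M^+)^iE$ finite-dimensional in Fock degree $d_0+2i$, where $E=L^{(0)}$ is an irreducible $\mathfrak k_M$-module killed by $\mathfrak p_M^-$. For a unit vector $t\in\tau'$, the closure $H_L$ of $t\otimes L$ in the Hilbert space of $\omega$ is an irreducible unitary representation of $\widetilde M$ with $\widetilde K_M$-finite part $L$.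

*Proof.* Let $0\ne u,v\in L$. If $t_1,\dots,t_q$ is a basis of $\tau'$, the vectors $u(t_a)$ are linearly independent. As $\mathcal A$ acts irreducibly on $\omega^{\mathrm{alg}}$ with only scalar commutant, Jacobson density gives $a\in\mathcal A$ with $a\,u(t_a)=v(t_a)$ for all indices, i.e. $a\circ u=v$. For $\kappa\in\widetilde K'$, $(\kappa a\kappa^{-1})u(t)=\kappa\,a\,u(\kappa^{-1}t)=\kappa v(\kappa^{-1}t)=v(t)$; so the average $a'$ of $a$ over $K'$ lies in $\mathcal A^{K'}$ and $a'\circ u=v$. As $\mathcal A^{K'}$ is generated by $\mathfrak m$ and constants, $L$ is irreducible over $\mathfrak m$.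

$K'\subset C$ preserves the Fock degree, so $L$ is graded with finite-dimensional pieces. The lowest degree part is killed by $\mathfrak p_M^-$. If $E$ is an irreducible $\mathfrak k_M$-submodule of it, then $L=U(\mathfrak m)E=U(\mathfrak p_M^+)U(\mathfrak k_M)U(\mathfrak p_M^-)E=S(\mathfrak p_M^+)E$. So $E$ is the whole lowest degree part, and the description of $L^{(i)}$ follows.

$\widetilde M$ commutes with $\widetilde K'$, hence with the operator, given by integration over $\widetilde K'$, that projects the Hilbert space onto $t\otimes(\cdot)$ inside the $\tau'$-isotypic part. So $H_L$ is $\widetilde M$-stable. Since $j\in\mathfrak k_M$ acts on the $L^{(i)}$ by distinct scalars, a $\widetilde K_M$-finite vector of $H_L$ has only finitely many nonzero components, so the $\widetilde K_M$-finite part is $L$. As $L$ is irreducible, so is $H_L$. $\square$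

## 7. An involution $\Sigma$ of $\mathfrak m$ with fixed algebra $\mathfrak g$

**Definition (Condition (Σ)).** There is an involutive automorphism $\Sigma$ of the complex Lie algebra $\mathfrak m$ which stabilizes $\mathfrak k_M$, interchanges $\mathfrak p_M^\pm$, has fixed algebra $\mathfrak g$, and satisfies $\|\Sigma z\|=\|z\|$ for $z\in\mathfrak p_M^+$.

Example. For $(\mathsf T,\mathsf T)$ with $\langle u,v\rangle=u_1v_2-u_2v_1$ and $j(u_1,u_2)=(u_2,-u_1)$, the vectors $e_\pm=(1,\pm i)/\sqrt2$ span $W^\pm$. Here $K'=\{\pm1\}$ and $\mathfrak m=\mathfrak{sl}_2(\mathbb C)$. The matrix $\mathrm{diag}(1,-1)$, which spans $\mathfrak g$, exchanges $e_+$ and $e_-$. Conjugation by it is an involution $\Sigma$ which in the basis $(e_+,e_-)$ is $\begin{pmatrix}a&z\\y&-a\end{pmatrix}\mapsto\begin{pmatrix}-a&y\\z&a\end{pmatrix}$. Its fixed algebra is $\mathbb C\begin{pmatrix}0&1\\1&0\end{pmatrix}=\mathfrak g$.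

**Proposition 7.1.** Let $(G,G')$ be irreducible and $G$ either member. For a suitable admissible $\theta$, $K'$ is as in (FFT), and either (Σ) holds or $G'$ is compact and $M=G$.

*Proof.* We go through the classification, using repeatedly that the real span of $\mathrm O(l),\mathrm U(l),\mathrm{Sp}(l)$ is $\mathrm M_l(D)$ with $D=\mathbb R,\mathbb C,\mathbb H$. If (Σ) holds for one labelling of $W^\pm$, it holds for the other. In each case $K'$ is visibly as in (FFT): it is one or two groups $\mathrm O(l),\mathrm U(l),\mathrm{Sp}(l)$ acting on $W_{\mathbb C}$ through copies of standard modules and duals.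

**Real type I: setup.** Let $D=\mathbb R,\mathbb C,\mathbb H$ with its standard involution, and $\mathrm{tr}_{D/\mathbb R}(a)=a$ for $D=\mathbb R$, $a+\bar a$ otherwise. $V_1$ is right $D$-Hermitian with form $h_1$ and orthogonal basis $e_i$, $h_1(e_i,e_i)=\varepsilon_i=\pm1$ ($m_+$ plus and $m_-$ minus signs). $V_2$ is right skew-Hermitian with form $s$. The space is $W=\mathrm{Hom}_D(V_1,V_2)$ with
$$\langle f,f'\rangle=\sum_i\varepsilon_i\,\mathrm{tr}_{D/\mathbb R}\,s(f(e_i),f'(e_i)),$$
and the pair is $U(V_1),U(V_2)$ acting by $f\mapsto g_2fg_1^{-1}$. For $f\in W$ define $f^*\in\mathrm{Hom}_D(V_2,V_1)$ by $s(fx,y)=h_1(x,f^*y)$; then $\langle f,f'\rangle$ is $\mathrm{tr}_{D/\mathbb R}$ of the matrix trace of $f^*f'$.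

There is $j_2\in U(V_2)$ with $j_2^2=-1$ and $\mathrm{tr}_{D/\mathbb R}s(j_2x,x)>0$ for $x\ne0$. For $D=\mathbb R$ this is standard. For $D=\mathbb C$ write $s(x,y)=\sum\bar x_a(i\epsilon_a)y_a$ and take $j_2=\mathrm{diag}(i\epsilon_a)$: then $s(j_2x,x)=\sum|x_a|^2$. For $D=\mathbb H$ write $V_2=\mathbb H^n$, $s(x,y)=\sum\bar x_aiy_a$ and let $j_2$ be left multiplication by $i$: again $s(j_2x,x)=\sum\bar x_a(-i)(i)x_a=\sum|x_a|^2$. Let $J_0=\mathrm{diag}(\varepsilon_i)\in U(V_1)$ and $jf=j_2fJ_0$. Then $j^2=-1$, $j\in\mathrm{Sp}(W)$,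
$$\langle jf,f\rangle=\sum_i\mathrm{tr}_{D/\mathbb R}\,s(j_2fe_i,fe_i)>0\quad(f\neq0),$$
and $\mathrm{Ad}(j)$ acts as $\mathrm{Ad}(J_0)$ on $U(V_1)$ and $\mathrm{Ad}(j_2)$ on $U(V_2)$. So $\theta=\mathrm{Ad}(j)$ is admissible.

**Case A: $G=U(V_2)$, $G'=U(V_1)$.** Let $V_{1,\pm}$ be the $\pm1$-eigenspaces of $J_0$. Then $K'=U(V_{1,+})\times U(V_{1,-})$ and $W=W_1\oplus W_2$ with $W_1=\mathrm{Hom}_D(V_{1,+},V_2)$, $W_2=\mathrm{Hom}_D(V_{1,-},V_2)$. By the remark on real spans, the commutant of $U(V_{1,+})$ on $W_1$ (if $m_+\ge1$) and of $U(V_{1,-})$ on $W_2$ (if $m_-\ge1$) is $\mathrm{End}_D(V_2)$. The element $-1\in U(V_{1,+})$ acts by $-1$ on $W_1$ and by $1$ on $W_2$, so there are no nonzero $K'$-maps between them. The form on $W_1$ is $m_+$ copies of $\mathrm{tr}_{D/\mathbb R}s$, and on $W_2$ it is $m_-$ copies of $-\mathrm{tr}_{D/\mathbb R}s$; a $D$-linear map preserving $\mathrm{tr}_{D/\mathbb R}s$ preserves $s$, because $s(x,ya)=s(x,y)a$.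

If $m_+$ or $m_-$ is $0$, then $G'=K'$ is compact and $M=U(V_2)=G$. Let $m_\pm\ge1$. Then $M=G\times G$ with $G$ embedded diagonally, and $\mathfrak m=\mathfrak g\oplus\mathfrak g$. Let $V_2\otimes_{\mathbb R}\mathbb C=V_2^+\oplus V_2^-$ ($j_2=\pm i$) and $\mathfrak p=\mathfrak p^+\oplus\mathfrak p^-$, where $\mathfrak p^\pm$ maps $V_2^\mp\to V_2^\pm$ and kills $V_2^\pm$. Since $j=j_2$ on $W_1$ and $j=-j_2$ on $W_2$,
$$\mathfrak p_M^+=\mathfrak p^+\oplus\mathfrak p^-,\qquad\mathfrak p_M^-=\mathfrak p^-\oplus\mathfrak p^+,\qquad\mathfrak k_M=\mathfrak k\oplus\mathfrak k.$$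
Take $\Sigma(X,Y)=(Y,X)$; its fixed algebra is the diagonal $\mathfrak g$. The inner product on $W_1\otimes\mathbb C$ and on $W_2\otimes\mathbb C$ is an orthogonal sum of copies of the same inner product on $V_2\otimes_{\mathbb R}\mathbb C$, so $\|(X,Y)\|=\max(\|X\|,\|Y\|)$ is $\Sigma$-invariant.

**Case B, $D=\mathbb C$: $G=U(V_1)$, $G'=U(V_2)$.** We reduce to Case A. The form $is$ on $V_2$ is Hermitian and $ih_1$ on $V_1$ is skew-Hermitian. Consider $\mathrm{Hom}_{\mathbb C}(V_2,V_1)$ with the symplectic form built from $(V_2,is)$ and $(V_1,ih_1)$. The adjoint of $f^*$ for these forms is $-f$, because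
$$ih_1(f^*x,y)=i\,\overline{h_1(y,f^*x)}=i\,\overline{s(fy,x)}=-is(x,fy).$$
So the form of $f^*$ and $f'^*$ is $-\mathrm{tr}_{\mathbb C/\mathbb R}\mathrm{Tr}(ff'^*)=-\mathrm{tr}_{\mathbb C/\mathbb R}\mathrm{Tr}(f'^*f)=-\langle f',f\rangle=\langle f,f'\rangle$. Thus $f\mapsto f^*$ is an isometry; it is equivariant since $(g_2fg_1^{-1})^*=g_1f^*g_2^{-1}$. Now $U(V_1)$ is the isometry group of the skew-Hermitian target, and we are in Case A.

**Case B, $D=\mathbb R$ or $\mathbb H$: bilinear forms.** Let $\mathcal V_i=V_i\otimes\mathbb C$ for $D=\mathbb R$, with $b_1,b_2$ the $\mathbb C$-bilinear extensions of $h_1,s$. For $D=\mathbb H=\mathbb C\oplus\mathsf q\mathbb C$ ($\mathsf q^2=-1$, $a\mathsf q=\mathsf q\bar a$ for $a\in\mathbb C$), let $\mathcal V_i=V_i$ as a right $\mathbb C$-space and write $h_1=A_1+\mathsf qb_1$, $s=A_2+\mathsf qb_2$ with $\mathbb C$-valued components. From $s(xa,yb)=\bar as(x,y)b$ and $\bar a\mathsf q=\mathsf qa$, $b_2$ is $\mathbb C$-bilinear. From $s(x\mathsf q,y)=-\mathsf qs(x,y)=b_2(x,y)-\mathsf qA_2(x,y)$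 we get $A_2(x,y)=-b_2(x\mathsf q,y)$, so $b_2$ is nondegenerate and determines $s$. Multiplying by $\mathsf q$ on the right, $s(x\mathsf q,y\mathsf q)=\overline{A_2(x,y)}+\mathsf q\,\overline{b_2(x,y)}$, so
$$b_2(x\mathsf q,y\mathsf q)=\overline{b_2(x,y)},\qquad A_2(x\mathsf q,y\mathsf q)=\overline{A_2(x,y)} .$$
The quaternion conjugate of $A+\mathsf qb$ is $\bar A-\mathsf qb$; so $s$ skew-Hermitian makes $b_2$ symmetric, and in the same way $b_1$ is alternating, with the same other properties. The isometry algebra of $b_1$ in $\mathrm{End}_{\mathbb C}(\mathcal V_1)$ is stable under conjugation by right multiplication by $\mathsf q$, and its real points are the $\mathbb H$-linear maps preserving $b_1$, equivalently $h_1$. Hence $\mathfrak g$ and $\mathfrak g'$ are the isometry algebras of $b_1$ and $b_2$ (for $D=\mathbb R$ this is clear).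

The space $\mathrm{Hom}_D(V_1,V_2)$ is a real form of $\mathrm{Hom}_{\mathbb C}(\mathcal V_1,\mathcal V_2)$, so $W_{\mathbb C}=\mathrm{Hom}_{\mathbb C}(\mathcal V_1,\mathcal V_2)$. The map $f\mapsto f^*$ extends to the adjoint $f\mapsto f^t$, $b_2(fx,y)=b_1(x,f^ty)$, and the form on $W_{\mathbb C}$ is $\langle f,f'\rangle=\mathrm{Tr}_{\mathcal V_1}(f^tf')$.

**Case B, $D=\mathbb R$ or $\mathbb H$: the algebra $\mathfrak m$.** $K'=Z_{G'}(j_2)\cong\mathrm U(n)$, and $\mathcal V_2=\mathcal V_2^+\oplus\mathcal V_2^-$ ($j_2=\pm i$) is the sum of the standard module and its dual, which are inequivalent. Since $b_2(j_2x,j_2y)=b_2(x,y)$, the spaces $\mathcal V_2^\pm$ are isotropic, and $b_2$ pairs them. So the commutant of $K'$ on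
$$W_{\mathbb C}=\mathrm{Hom}(\mathcal V_1,\mathcal V_2^+)\oplus\mathrm{Hom}(\mathcal V_1,\mathcal V_2^-)$$
consists of the maps $(X,Y)\colon f_++f_-\mapsto-f_+X-f_-Y$ with $X,Y\in\mathrm{End}(\mathcal V_1)$. With $t$ also denoting the $b_1$-adjoint on $\mathrm{End}(\mathcal V_1)$, $(f_+X)^t=X^tf_+^t$. Each of the two summands is isotropic for $\langle\,,\rangle$, so $(X,Y)\in\mathfrak{sp}(W_{\mathbb C})$ if and only if
$$\langle f_+X,f_-\rangle+\langle f_+,f_-Y\rangle=\mathrm{Tr}\big((X^t+Y)f_+^tf_-\big)=0\quad\text{for all }f_\pm .$$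
The products $f_+^tf_-$ include all rank one endomorphisms of $\mathcal V_1$. So $\mathfrak m=\{(X,-X^t)\}$. Take $\Sigma(X,Y)=(Y,X)$. As $(X^t)^t=X$, it maps $\mathfrak m$ to itself; it is an automorphism, and its fixed algebra is $\{X=-X^t\}=\mathfrak g$.

Let $\mathcal V_{1,\pm}$ be the eigenspaces of $J_0$; they are $b_1$-orthogonal. As $jf=j_2fJ_0$,
$$W^+=\mathrm{Hom}(\mathcal V_{1,+},\mathcal V_2^+)\oplus\mathrm{Hom}(\mathcal V_{1,-},\mathcal V_2^-),\qquad W^-=\mathrm{Hom}(\mathcal V_{1,-},\mathcal V_2^+)\oplus\mathrm{Hom}(\mathcal V_{1,+},\mathcal V_2^-).$$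
So $\mathfrak p_M^+$ consists of the $(X,-X^t)$ with $X\in\mathrm{Hom}(\mathcal V_{1,+},\mathcal V_{1,-})$ (then $X^t\in\mathrm{Hom}(\mathcal V_{1,-},\mathcal V_{1,+})$), $\mathfrak p_M^-$ of those with $X\in\mathrm{Hom}(\mathcal V_{1,-},\mathcal V_{1,+})$, and $\mathfrak k_M$ of those with $X$ preserving $\mathcal V_{1,\pm}$. Since $\Sigma$ replaces $X$ by $-X^t$, it interchanges $\mathfrak p_M^\pm$ and preserves $\mathfrak k_M$.

For the norms, equip $\mathcal V_2$ with the Hermitian inner product given by (the $\mathbb C$-component of) $s(j_2x,y)$, and $\mathcal V_1$ with that given by $\sum\bar x_iy_i$. For $f,f'\in W$ the Hilbert–Schmidt product is $\sum_i\mathrm{tr}_{D/\mathbb R}\,s(j_2fe_i,f'e_i)=\langle jf,f'\rangle$; for $D=\mathbb H$ use the orthonormal basis $e_i,e_i\mathsf q$ and $A_2(x\mathsf q,y\mathsf q)=\overline{A_2(x,y)}$. A Hermitian form is determined by its values on a real form, so $(\cdot,\cdot)$ is the Hilbert–Schmidt product on $W_{\mathbb C}$ (up to the convention on which variable is linear). As $\mathcal V_2^+\perp\mathcal V_2^-$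 and right multiplication by $X$ has norm $\|X\|$, $\|(X,Y)\|=\max(\|X\|,\|Y\|)$ is $\Sigma$-invariant.

**Complex type I.** $W=V_1\otimes_{\mathbb C}V_2$, $b=b_1\otimes b_2$ with $b_1$ symmetric and $b_2$ alternating, $\langle\,,\rangle=\mathrm{Re}\,b$. The pair is $\mathrm O(V_1),\mathrm{Sp}(V_2)$, and $G$ is either. Choose antilinear maps $c_1$ on $V_1$ and $j_2$ on $V_2$ with $c_1^2=1$, $j_2^2=-1$, $b_1(c_1x,c_1y)=\overline{b_1(x,y)}$, $b_2(j_2x,j_2y)=\overline{b_2(x,y)}$, and $b_1(c_1x,x)>0$, $b_2(j_2y,y)>0$ for nonzero vectors. In coordinates: $c_1(x)=\bar x$ with $b_1=\sum x_iy_i$; $j_2(x,x')=(\bar x',-\bar x)$ with $b_2((x,x'),(y,y'))=x\cdot y'-x'\cdot y$, where $b_2(j_2(x,x'),(x,x'))=|x'|^2+|x|^2$. Put $j=c_1\otimes j_2$. Then $j^2=-1$, $j\in\mathrm{Sp}(W)$, and $b(jx,x)>0$ for $x\ne0$ as a tensor product of positive definite Hermitian forms; $\mathrm{Ad}(j)$ preserves both members.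

Let $I$ be the complex structure of $W$, and $s=-iI$ on $W_{\mathbb C}$. Then $s^2=1$, $s$ commutes with $G$ and $G'$, $sj=-js$ because $j$ is antilinear, and $\langle sx,sy\rangle=-\langle Ix,Iy\rangle=\langle x,y\rangle$. It is unitary, since $(sx,sy)=\langle jIx,I\bar y\rangle=-\langle Ijx,I\bar y\rangle=\langle jx,\bar y\rangle$. Take $\Sigma=\mathrm{Ad}(s)|_{\mathfrak m}$. As $s$ commutes with $K'$, interchanges $W^\pm$, and is unitary, only the fixed algebra must be identified. It is the complexification of the algebra of complex-linear $X\in\mathfrak{sp}(W,\mathrm{Re}\,b)$ commuting with $K'$. Replacing $y$ by $iy$ in $\mathrm{Re}\,b(Xx,y)+\mathrm{Re}\,b(x,Xy)=0$ shows that such $X$ preserve $b$. As $K'$ is Zariski dense in the complex group $G'$, they commute with $G'$, which acts irreducibly on its standard module. So $X$ comes from an endomorphism of the other factor preserving its form, i.e. $X\in\mathfrak g_{\mathbb R}$.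

**Type II.** $W=Y\oplus Y^*$, $Y=\mathrm{Hom}_D(X',X)$; the members are $\mathrm{GL}_D(X)$ and $\mathrm{GL}_D(X')$, and $G$ is either. Choose $D$-inner products. The induced Euclidean structure $Y\cong Y^*$ defines $j$, interchanging $Y$ and $Y^*$ with the sign that makes $\langle jx,x\rangle>0$, and $\mathrm{Ad}(j)$ is inverse adjoint on both members. Let $s=1$ on $Y$, $-1$ on $Y^*$. It is anti-symplectic and unitary, commutes with $G,G'$, and anticommutes with $j$. Take $\Sigma=\mathrm{Ad}(s)|_{\mathfrak m}$; conjugation by an anti-symplectic map preserves $\mathfrak{sp}(W_{\mathbb C})$. It interchanges $\mathfrak p_M^\pm$, preserves $\mathfrak k_M$ and norms. An element of $\mathfrak m$ fixed by $\Sigma$ preserves $Y$ and $Y^*$ and is determined by its restriction to $Y$, so the fixed algebra is the complexification of $\mathfrak{gl}(Y)^{K'}$. The real span of $K'$ is the full algebra $\mathrm{End}_D(X')$ (or $\mathrm{End}_D(X)$), so $\mathfrak{gl}(Y)^{K'}=\mathrm{End}_D(X)$ (or $\mathrm{End}_D(X')$) $=\mathfrak g_{\mathbb R}$.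 $\square$

## 8. The complexified Iwasawa group $AN$ over the unit ball

Assume (Σ), and write $\varsigma=\Sigma|_{\mathfrak p_M^+}$. On $\mathfrak m$, $\theta=-1$ on $\mathfrak p_M^\pm$ and $+1$ on $\mathfrak k_M$, and $\mathfrak g$ is the fixed algebra of $\Sigma$; so $\mathfrak p=\{z+\varsigma z:z\in\mathfrak p_M^+\}$. Put
$$\mathcal D=\{z\in\mathfrak p_M^+:\|z\|<1\},\qquad r=\|z\|=\|\varsigma z\|.$$
Complex conjugation interchanges $\mathfrak p_M^\pm$. Let $\mathfrak r=\{z\in\mathfrak p_M^+:\varsigma z=\bar z\}=\{z:z+\varsigma z\in\mathfrak p_{\mathbb R}\}$. Since $z\mapsto z+\varsigma z$ is a complex-linear isomorphism $\mathfrak p_M^+\to\mathfrak p$, this is a real form of $\mathfrak p_M^+$.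

Elements of $\mathfrak p_{\mathbb R}$ are self-adjoint. Let $\mathfrak a\subset\mathfrak p_{\mathbb R}$ be maximal abelian and $G=KAN$. Choose an orthonormal basis $f_1,\dots,f_d$ of $W_{\mathbb C}$ of $\mathfrak a$-eigenvectors with weights $\mu_i$, ordered by decreasing eigenvalue of a regular dominant element. Elements of $\mathfrak n_{\mathbb R}$ and of its complexification $\mathfrak n$ raise these eigenvalues, so they are strictly upper triangular, and $A$ is positive diagonal. Let $\mathfrak a_{\mathbb C}$ be the complexification of $\mathfrak a$.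

**Proposition 8.1.** There are holomorphic $\nu\colon\mathcal D\to\mathfrak n$, $H\colon\mathcal D\to\mathfrak a_{\mathbb C}$, $k\colon\mathcal D\to K_{M,\mathbb C}$, $y\colon\mathcal D\to\mathfrak p_M^-$ with $\nu(0)=H(0)=y(0)=0$, $k(0)=1$,
$$\exp\nu(z)\exp H(z)=\exp(z)\,k(z)\exp y(z),\tag{8.1}$$
and constants $c,b$ with $\|\nu(z)\|,\|k(z)^{\pm1}\|\le c(1-r)^{-b}$ and $\|H(z)\|\le c(1+\log\frac1{1-r})$.

Example. For $(\mathsf T,\mathsf T)$ in the basis $(e_+,e_-)$ we have $\mathfrak n=0$, $\mathcal D$ is the unit disc, and with $H=\begin{pmatrix}0&t\\t&0\end{pmatrix}$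
$$\begin{pmatrix}\cosh t&\sinh t\\\sinh t&\cosh t\end{pmatrix}=\begin{pmatrix}1&\tanh t\\0&1\end{pmatrix}\begin{pmatrix}1/\cosh t&0\\0&\cosh t\end{pmatrix}\begin{pmatrix}1&0\\\tanh t&1\end{pmatrix}.$$
So $z=\tanh t$, $t=\frac12\log\frac{1+z}{1-z}$, $\cosh t=(1-z^2)^{-1/2}$: the two factors of (3.1) come from $H$ and $k$.

*Proof.* For real points, $z\in\mathfrak r$ near $0$, one solves $p_0\in AN$ from $p_0p_0^*=R$, a Cholesky factorization. The plan is to continue $R$ holomorphically to $\mathcal D$ and to show that its factorization never degenerates, because $\mathrm{Re}\,R$ stays positive.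

**Step 1 (positivity).** The purpose is to define $R(z)$ on all of $\mathcal D$ and bound it. Let
$$\Gamma_-=\exp(z)W^-=\{zv+v\},\qquad\Gamma_+=\exp(\varsigma z)W^+=\{x+\varsigma(z)x\}.$$
For $v_+=x+\varsigma(z)x\in\Gamma_+$,
$$h(v_+,v_+)\ge(1-r^2)\|x\|^2\ge\tfrac{1-r^2}{1+r^2}\|v_+\|^2\ge\tfrac{1-r}2\|v_+\|^2 .$$
Likewise $-h(v_-,v_-)\ge\frac{1-r}2\|v_-\|^2$ on $\Gamma_-$. So $\Gamma_+\cap\Gamma_-=0$ and $W_{\mathbb C}=\Gamma_+\oplus\Gamma_-$. Let $J_z=\pm1$ on $\Gamma_\pm$, i.e. $J_z=BJB^{-1}$ with $B=1+z+\varsigma(z)$, which is holomorphic in $z$; put $R(z)=J_zJ$. For $x\in W_{\mathbb C}$ write $v=Jx=v_++v_-$ with $v_\pm\in\Gamma_\pm$. Then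
$$(Rx,x)=(J_zv,Jv)=h(J_zv,v)=h(v_+,v_+)-h(v_-,v_-)+\big(h(v_+,v_-)-h(v_-,v_+)\big),$$
and the last bracket is purely imaginary. Hence
$$\mathrm{Re}\,(Rx,x)\ge\tfrac{1-r}2(\|v_+\|^2+\|v_-\|^2)\ge\tfrac{1-r}4\|x\|^2.\tag{8.2}$$
Moreover $\frac{1-r}4(\|v_+\|+\|v_-\|)^2\le\mathrm{Re}\,h(J_zv,v)\le\|J_zv\|\|v\|\le(\|v_+\|+\|v_-\|)\|v\|$, so $\|v_+\|+\|v_-\|\le\frac4{1-r}\|v\|$ and $\|R\|=\|J_z\|\le\frac4{1-r}$.

**Step 2 (triangular factorization).** The purpose is to factor $R$ holomorphically with bounds. Let $R_k$ be the compression of $R$ to $\mathrm{span}(f_k,\dots,f_d)$, $\Delta_k=\det R_k$, $\Delta_{d+1}=1$. By (8.2), $\mathrm{Re}(R_kx,x)\ge\frac{1-r}4\|x\|^2$. So $R_k$ is invertible, $\|R_k^{-1}\|\le\frac4{1-r}$, and its eigenvalues have positive real part and modulus in $[\frac{1-r}4,\frac4{1-r}]$. Define $\log\Delta_k:=\mathrm{tr}\,\mathrm{Log}(R_k)$ with the principal logarithm. It is holomorphic on $\mathcal D$, its exponential is $\Delta_k$, it is real if $R$ is positive definite Hermitian, and $|\log\Delta_k|\le c(1+\log\frac1{1-r})$.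

As all $\Delta_k\ne0$, $R=U\,\mathrm{diag}(D_k)\,U'$ uniquely, with $U$ unipotent upper triangular and $U'$ unipotent lower triangular. The lower right blocks multiply, $R_k$ being the product of the corresponding blocks, so $D_k=\Delta_k/\Delta_{k+1}$. Since $U^{-1}R$ is lower triangular, the $k$-th row of $U^{-1}$ is $0$ before $k$, $1$ at $k$, and $-R_{k,>k}R_{k+1}^{-1}$ beyond. Hence $U^{\pm1}$ are holomorphic and $O((1-r)^{-b})$, the inverse of a unipotent matrix being polynomial in its entries. Let
$$\delta_k=\tfrac12(\log\Delta_k-\log\Delta_{k+1}),\qquad p(z)=U(z)\,\mathrm{diag}(e^{\delta_k(z)}).$$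
Then $\|p(z)^{\pm1}\|=O((1-r)^{-b})$.

**Step 3 (real points).** The purpose is to recognize $p(z)$ as an element of $AN$ for small $z\in\mathfrak r$. Let $p_0\in AN$ be near $1$. By Lemma 6.1, $p_0=\exp(z)k\exp(y)$ with $z,k,y$ near $0,1,0$. Apply the local group automorphism of $M_{\mathbb C}$ near $1$ given by $\Sigma$. It fixes $p_0\in\exp(\mathfrak g_{\mathbb R})$, so
$$p_0=\exp(\varsigma z)\,\Sigma(k)\exp(\Sigma y),\qquad\Sigma y\in\mathfrak p_M^+ .$$
As $\exp(y)$ stabilizes $W^-$ and $\exp(\Sigma y)$ stabilizes $W^+$, we get $p_0W^-=\Gamma_-(z)$ and $p_0W^+=\exp(\varsigma z)W^+=\Gamma_+(z)$. Applying complex conjugation to $p_0W^-=\exp(z)W^-$ gives $p_0W^+=\exp(\bar z)W^+$. So $\bar z=\varsigma z$, i.e. $z\in\mathfrak r$.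

The differential at $1$ of $p_0\mapsto z$ is $X\mapsto X_{\mathfrak p_M^+}$. If it kills $X\in\mathfrak a+\mathfrak n_{\mathbb R}$ then, $X$ being real, also $X_{\mathfrak p_M^-}=0$, so $X\in\mathfrak k_M\cap\mathfrak g_{\mathbb R}=\mathfrak k_{\mathbb R}$ and $X=0$. As $\dim(\mathfrak a+\mathfrak n_{\mathbb R})=\dim\mathfrak p_{\mathbb R}=\dim_{\mathbb R}\mathfrak r$, we have a local diffeomorphism, whose image contains a neighborhood $O\subset\mathcal D$ of $0$ in $\mathfrak r$. For $z\in O$, $J_z=p_0Jp_0^{-1}$, hence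
$$R=p_0Jp_0^{-1}J=p_0\theta(p_0)^{-1}=p_0p_0^* .$$
Writing $p_0=na$ with $n\in N$, $a\in A$, we get $R=na^2n^*$. So $U=n$, the $\delta_k$ are real, $\mathrm{diag}(e^{\delta_k})=a$, and $p(z)=p_0$.

**Step 4 (continuation).** The purpose is to pass from $O$ to $\mathcal D$. A holomorphic function on the convex set $\mathcal D$ vanishing on $O$ vanishes identically, as $O$ is a neighborhood of $0$ in a real form. The following relations are linear or holomorphic and hold on $O$, hence hold on all of $\mathcal D$. First, $\nu:=\log U\in\mathfrak n$. Second, $(\delta_k)_k$ lies in the image of the injective map $\mathfrak a_{\mathbb C}\to\mathbb C^d$, $X\mapsto(\mu_k(X))_k$, so $\delta_k=\mu_k(H)$ with $H$ holomorphic. Hence $p(z)=\exp\nu\exp H\in M_{\mathbb C}$. Third, $p(z)Jp(z)^{-1}=J_z$, so $p(z)W^-=\Gamma_-(z)$, the graph of $z$. By Lemma 6.1, $p(z)=\exp(z)k(z)\exp y(z)$. Here $k$ is the block diagonal part of $\exp(-z)p(z)$, and $k^{-1}$ is that of $p(z)^{-1}\exp(z)=\exp(-y)k^{-1}$. Holomorphy and the bounds for $\nu$, $H$ and $k^{\pm1}$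 follow from Step 2. At $z=0$, $R=1$ and everything is trivial. $\square$

## 9. The generating function of an equivariant functional

Let $L,E$ be as in Lemma 6.2, $F$ as in (Emb), $T\colon L\to I(F)^{\mathrm{alg}}$ a $(\mathfrak g,\widetilde K)$-map, and $\ell(w)=(Tw)(1)\in F$. For $X\in\mathrm{Lie}(P)$,
$$\ell(Xw)=\tfrac d{dt}\big|_0(Tw)(\exp(-tX))=\tfrac d{dt}\big|_0\exp(tX)\cdot(Tw)(1)=X\cdot\ell(w),\tag{9.1}$$
and this extends to the complexification. For $e\in E$ put
$$\Phi(z)e=\ell(\exp(z)e)=\sum_{i\ge0}\tfrac1{i!}\ell(z^ie)=:\sum_i\Phi_i(z)e,$$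
a formal power series in $z\in\mathfrak p_M^+$. In Section 3, with $E=\mathbb C\cdot1$, this was the series computed in (3.1).

**Proposition 9.1.** $\Phi$ is the Taylor series of a holomorphic function on $\mathcal D$, and $\sup_{\mathcal D}\|\Phi_i\|\le c(1+i)^b$ for some $c,b$.

*Proof.* **Step 1 (a closed formula).** The purpose is to express $\Phi$ by the functions of Proposition 8.1. Near $0$ put $\kappa=\log k(z)\in\mathfrak k_M$. The $\mathfrak m$-valued series $z,\nu,H,\kappa,y$ vanish at $0$. By (8.1) and Baker–Campbell–Hausdorff, $\exp\nu\exp H=\exp z\exp\kappa\exp y$ holds for formal power series on $\mathfrak p_M^+$ with coefficients in $U(\mathfrak m)$. Apply it to $\exp(-\kappa)e$, a power series with coefficients in $E$. Since $\exp\kappa\exp y\exp(-\kappa)=\exp(e^{\mathrm{ad}\kappa}y)$ with $e^{\mathrm{ad}\kappa}y\in\mathfrak p_M^-$, and $\mathfrak p_M^-$ kills $E$, the right side gives $\exp(z)e$. Applying $\ell$ and using (9.1) for $\mathfrak n$ and $\mathfrak a_{\mathbb C}$,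
$$\Phi(z)e=F(\exp\nu(z))\,F(\exp H(z))\,\ell(\tilde k(z)^{-1}e).\tag{9.2}$$
Here $F(\cdot)$ is the action on $F$, and $\tilde k$ is the lift of $k$ to the complexification $\widetilde K_{M,\mathbb C}$ of $\widetilde K_M$ (a double cover of $K_{M,\mathbb C}$) with $\tilde k(0)=1$; it exists since $\mathcal D$ is convex. The right side of (9.2) is holomorphic on $\mathcal D$.

**Step 2 (growth at the boundary).** $\mathfrak n$ acts nilpotently on $F$, so $\|F(\exp\nu)\|$ is polynomially bounded in $\|\nu\|$. Also $\|F(\exp H)\|\le e^{c\|H\|}\le c'(1-r)^{-b}$. Write $\tilde k^{-1}=u\exp X$ with $u\in\widetilde K_M$ and $X\in i\,\mathrm{Lie}(K_M)$ Hermitian. Then $\|X\|=\log\max(\|k\|,\|k^{-1}\|)$, so $\tilde k^{-1}$ acts on $E$ with norm $\le e^{c\|X\|}\le c'(1-r)^{-b}$. Thus $\|\Phi(z)\|\le c(1-r)^{-b}$ for some $c,b$.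

**Step 3 (coefficients).** Cauchy's formula on the circle $|\xi|=\rho$ for $\xi\mapsto\Phi(\xi z)$ gives $\sup_{\mathcal D}\|\Phi_i\|\le\rho^{-i}c(1-\rho)^{-b}$ for $0<\rho<1$. Take $\rho=1-\frac1{i+2}$: then $\rho^{-i}=(1+\frac1{i+1})^i\le e$ and $(1-\rho)^{-b}=(i+2)^b$. $\square$

## 10. Sup norms on the ball against Hilbert norms

Let $L^\vee:=\bigoplus(L^{(i)})^*$ with $(X\eta)(w)=-\eta(Xw)$. For $\eta\in L^\vee$ let
$$Q_\eta(z)e=\eta(\exp(z)e),$$
a polynomial map $\mathfrak p_M^+\to E^*$, homogeneous of degree $i$ if $\eta\in(L^{(i)})^*$. As $\mathfrak p_M^+$ is abelian, polarization shows that $L^{(i)}$ is spanned by the $z^ie$, so $\eta\mapsto Q_\eta$ is injective. Let $H_L^\vee$ be the dual of $H_L$; its Harish-Chandra module is $L^\vee$.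

**Lemma 10.1.** There are $c,m$ with $\|\eta\|_{H_L^\vee}\le c(1+i)^m\sup_{\mathcal D}\|Q_\eta\|$ for all $i$ and all $\eta\in(L^{(i)})^*$.

In the example of Section 3 this was the inequality $4^k/\binom{2k}k\le2k+1$. In general we do not compute. We realize $L^\vee$ in a Banach space with the sup norm and let (CW) for $\widetilde M$ do the comparison.

*Proof.* **Step 1 (the action of $M$ on $\overline{\mathcal D}$).** Let $g\in M$ and $\|z\|\le1$. The space $g\exp(z)W^-$ is $h$-nonpositive, because $h$ is $g$-invariant and $h(zv+v,zv+v)=\|zv\|^2-\|v\|^2\le0$; it has dimension $\dim W^-$. So it meets $W^+$ trivially and is the graph of some $\zeta$ with $\|\zeta\|\le1$ ($<1$ if $\|z\|<1$). By Lemma 6.1,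
$$g\exp(z)=\exp(g\cdot z)\,\mathcal J(g,z)\exp(y),\qquad g\cdot z\in\overline{\mathcal D},\ \mathcal J(g,z)\in K_{M,\mathbb C}.$$
In blocks $g=\begin{pmatrix}g_{11}&g_{12}\\g_{21}&g_{22}\end{pmatrix}$ on $W^+\oplus W^-$,
$$g\cdot z=(g_{11}z+g_{12})(g_{21}z+g_{22})^{-1},\qquad\mathcal J(g,z)|_{W^-}=g_{21}z+g_{22}.$$
So both are analytic on an open neighborhood of $M\times\overline{\mathcal D}$ in $M\times\mathfrak p_M^+$ and holomorphic in $z$. Since $K_{M,\mathbb C}$ normalizes $\exp\mathfrak p_M^-$,
$$(g_1g_2)\cdot z=g_1\cdot(g_2\cdot z),\qquad\mathcal J(g_1g_2,z)=\mathcal J(g_1,g_2\cdot z)\mathcal J(g_2,z).$$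
For $u\in K_M$, $u\cdot z=\mathrm{Ad}(u)z$ and $\mathcal J(u,z)=u$.

**Step 2 (lifting $\mathcal J$ to the covers).** The purpose is to let $\mathcal J$ act on $E$, a module of $\widetilde K_{M,\mathbb C}$. The double covers $\widetilde M\times\overline{\mathcal D}$ and $\mathcal J^*\widetilde K_{M,\mathbb C}$ of $M\times\overline{\mathcal D}$ both restrict to $\widetilde K_M$ on $K_M\times\{0\}$, a deformation retract of $M\times\overline{\mathcal D}$. So the identity of $\widetilde K_M$ extends to an isomorphism of covers: there is a continuous $\tilde{\mathcal J}\colon\widetilde M\times\overline{\mathcal D}\to\widetilde K_{M,\mathbb C}$ lifting $\mathcal J$ with $\tilde{\mathcal J}(\tilde u,0)=\tilde u$ for $\tilde u\in\widetilde K_M$, hence $\tilde{\mathcal J}(\tilde u,z)=\tilde u$ by connectedness of $\overline{\mathcal D}$. It is holomorphic in $z\in\mathcal D$. The two sides of the cocycle identity for $\tilde{\mathcal J}$ are continuous on $\widetilde M\times\widetilde M\times\overline{\mathcal D}$ and differ by a locally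 constant factor in the kernel of $\widetilde K_{M,\mathbb C}\to K_{M,\mathbb C}$. Every component meets $\widetilde K_M\times\widetilde K_M\times\{0\}$, where they agree. So $\tilde{\mathcal J}$ is a cocycle.

**Step 3 (a Banach representation).** Let $\mathcal B$ be the Banach space, with sup norm, of continuous $E^*$-valued functions on $\overline{\mathcal D}$ that are holomorphic on $\mathcal D$. Put
$$(gf)(z)=f(g^{-1}\cdot z)\circ\tilde{\mathcal J}(g^{-1},z).$$
By the cocycle identity, $g_1(g_2f)=(g_1g_2)f$. By compactness of $\overline{\mathcal D}$ this is a continuous representation of $\widetilde M$ on $\mathcal B$.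

If $f$ is polynomial, $g\mapsto gf$ is real analytic. Indeed, for $g$ in a small neighborhood $\mathcal U$ of $1$ in $M_{\mathbb C}$ the block formulas define $g^{-1}\cdot z$ and $\mathcal J(g^{-1},z)$, the latter close to $1$, holomorphically in $(g,z)$ for $z$ in a neighborhood of $\overline{\mathcal D}$. Lifting $\mathcal J$ near $1$, $g\mapsto f(g^{-1}\cdot z)\circ\tilde{\mathcal J}(g^{-1},z)$ is a holomorphic map from $\mathcal U$ to $C(\overline{\mathcal D},E^*)$. This gives analyticity at $1$, and $(g_0g)f=g_0(gf)$ gives it at $g_0$.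

**Step 4 ($L^\vee$ inside $\mathcal B$).** The purpose is to show that $\eta\mapsto Q_\eta$ is equivariant. For $X\in\mathfrak m$ put
$$X_z=e^{-\mathrm{ad}z}X=X-[z,X]+\tfrac12[z,[z,X]]=X_z^++X_z^0+X_z^-,$$
with components in $\mathfrak p_M^+,\mathfrak k_M,\mathfrak p_M^-$. From $X\exp(z)e=\exp(z)X_ze=\exp(z)(X_z^++X_z^0)e$, and since $\mathfrak p_M^+$ is abelian,
$$Q_{X\eta}(z)e=-\eta(X\exp(z)e)=-dQ_\eta(z)(X_z^+)e-Q_\eta(z)(X_z^0e).\tag{10.1}$$
On the other side, $\exp(-tX)\exp(z)=\exp(z)\exp(-tX_z)$, so for $X\in\mathrm{Lie}(M)$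
$$\exp(-tX)\cdot z=z-tX_z^++O(t^2),\qquad\mathcal J(\exp(-tX),z)=\exp(-tX_z^0)+O(t^2).$$
Thus the right side of (10.1) is the derivative at $t=0$ of $\exp(tX)Q_\eta$. Also $Q_{u\eta}=uQ_\eta$ for $u\in\widetilde K_M$, because $\eta(u^{-1}\exp(z)e)=\eta(\exp(\mathrm{Ad}(u^{-1})z)u^{-1}e)$. So $\mathcal Q:=\{Q_\eta\}\cong L^\vee$ is an $(\mathfrak m,\widetilde K_M)$-module of analytic vectors in $\mathcal B$.

Let $\mathcal X$ be the closure of $\mathcal Q$. If $\lambda\in\mathcal B'$ annihilates $\mathcal Q$ and $f\in\mathcal Q$, then $g\mapsto\lambda(gf)$ is analytic with all derivatives at $1$ zero, hence zero on the identity component $\widetilde M_0$. As $\widetilde M=\widetilde M_0\widetilde K_M$ and $\mathcal Q$ is $\widetilde K_M$-stable, it vanishes on $\widetilde M$. By Hahn–Banach, $\mathcal X$ is $\widetilde M$-stable. $L^\vee$ has finite $\widetilde K_M$-multiplicities, since the $(L^{(i)})^*$ are finite-dimensional and separated by $j$. Each isotypic part $\mathcal X[\sigma]$ is the closure of the finite-dimensional $\mathcal Q[\sigma]$,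 so equals it. So the $\widetilde K_M$-finite part of $\mathcal X$ is $\mathcal Q\cong L^\vee$.

**Step 5 (comparison).** $L^\vee$ is irreducible, since the annihilator in $L$ of a submodule is a submodule. By (CW), $L^\vee\cong\mathcal Q$ extends to a topological isomorphism $(H_L^\vee)^\infty\cong\mathcal X^\infty$. So there are finitely many $X_a\in U(\mathfrak m)$, of order $\le m$, with
$$\|\eta\|_{H_L^\vee}\le c\sum_a\sup_{\mathcal D}\|Q_{X_a\eta}\|.$$
It remains to see: if $\deg Q_\eta\le i$ and $X\in\mathfrak m$, then $\deg Q_{X\eta}\le i+1$, which is clear from the grading, and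
$$\sup_{\mathcal D}\|Q_{X\eta}\|\le c_X(1+i)\sup_{\mathcal D}\|Q_\eta\|.\tag{10.2}$$
Applying (10.2) at most $m$ times, with degrees at most $i,i+1,\dots$, then gives the lemma. Let $S=\sup_{\mathcal D}\|Q_\eta\|$ and $i\ge1$ (for $i=0$, $dQ_\eta=0$). A one-variable polynomial $q$ of degree $\le i$ with $|q|\le S$ on the unit disc satisfies $|q(\xi)|\le S|\xi|^i$ for $|\xi|\ge1$, by the maximum principle for $\xi^iq(1/\xi)$. Applied on complex lines through $0$, this gives $\|Q_\eta\|\le(1+\frac1i)^iS\le eS$ on $(1+\frac1i)\overline{\mathcal D}$. For $z\in\mathcal D$ and $\|v\|\le1$ the disc $\{z+\xi v:|\xi|\le1/i\}$ lies in this set, so Cauchy's estimate gives $\|dQ_\eta(z)v\|\le e\,i\,S$. As $X_z^+$ and $X_z^0$ are bounded on $\mathcal D$, (10.1) gives (10.2). $\square$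

## 11. Continuity on one $\widetilde K'$-type: proof of Theorem 2

By Section 5 we use the $\theta$ of Proposition 7.1, and we may assume $\omega^{\mathrm{alg}}[\tau']\ne0$.

**Step 1 ($G'$ compact and $M=G$).** Here no estimate is needed. $\omega[\tau']$ is a smooth Fréchet representation of $\widetilde G$ of moderate growth. Its Harish-Chandra module is $\tau'\otimes L$, because $K=K_M$ contains $\exp(\mathbb Rj)$, which separates Fock degrees; it has finite length since $L$ is irreducible over $\mathfrak m=\mathfrak g$. So (CW) gives the claim.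

**Step 2 (reduction to principal series).** Now (Σ) holds. By (Emb), $V$ is topologically a closed subrepresentation of some $I(F)$. As $\omega^{\mathrm{alg}}[\tau']$ is dense in $\omega[\tau']$, it suffices to extend $T\colon\omega^{\mathrm{alg}}[\tau']=\tau'\otimes L\to I(F)^{\mathrm{alg}}$ continuously to $\omega[\tau']\to I(F)$; the extension then has values in $V$.

**Step 3 (the estimate at $1$).** Let $\ell(w)=(Tw)(1)$. For $t$ in an orthonormal basis of $\tau'$, Section 9 applies to $T(t\otimes\cdot)\colon L\to I(F)^{\mathrm{alg}}$. For $\lambda\in F^*$ the functional $\eta=\lambda\circ\ell(t\otimes\cdot)|_{L^{(i)}}$ has $Q_\eta(z)e=\eta(z^ie)/i!$, that is, $Q_\eta=\lambda\circ\Phi_i$. So Proposition 9.1 and Lemma 10.1 give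
$$\|\ell(t\otimes\cdot)|_{L^{(i)}}\|\le c(1+i)^b$$
for some $c,b$. By Schur's lemma the subspaces $t\otimes L$ are mutually orthogonal with the same norm on $L$, and the $L^{(i)}$ are orthogonal. Since $\mathsf N=d_0+2i$ on $L^{(i)}$, Cauchy–Schwarz, in the form $\sum_i(1+i)^b\|w_i\|\le\big(\sum_i(1+i)^{-2}\big)^{1/2}\big(\sum_i(1+i)^{2b+2}\|w_i\|^2\big)^{1/2}$, gives
$$|\ell(w)|\le c'\|(1+\mathsf N)^{b+1}w\|\qquad(w\in\omega^{\mathrm{alg}}[\tau']).\tag{11.1}$$

**Step 4 (from $1$ to $\widetilde K$, and derivatives).** The right side of (11.1) is $\widetilde K$-invariant, and $(Tw)(u)=\ell(u^{-1}w)$ for $u\in\widetilde K$. So for $X\in U(\mathfrak k)$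
$$\sup_{\widetilde K}|X(Tw)|=\sup_{\widetilde K}|T(Xw)|\le c'\|(1+\mathsf N)^{b+1}Xw\|.$$
The right side is a continuous seminorm on $\omega$, and the left sides define the topology of $I(F)\hookrightarrow C^\infty(\widetilde K,F)$. So $T$ extends continuously to $\omega[\tau']$.

**Step 5 (equivariance).** By density the extension commutes with $\widetilde K$ and $\mathfrak g$. As $\frac d{dt}\exp(-tX)T\exp(tX)v=0$ for $X\in\mathfrak g_{\mathbb R}$ and $v\in\omega[\tau']$, it commutes with the identity component $\widetilde G_0$ of $\widetilde G$, hence with $\widetilde G=\widetilde K\widetilde G_0$. $\square$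

## 12. From $\widetilde K'$-types to $\omega$: proofs of Theorems 1 and 3

Let $(G,G')$ be irreducible. Let $e_{\tau'}\colon\omega\to\omega[\tau']$ be the continuous isotypic projection. It commutes with $\widetilde G$ and preserves $\omega^{\mathrm{alg}}=\bigoplus_{\tau'}\omega^{\mathrm{alg}}[\tau']$.

**Step 1 ($\Omega=\Omega^{\mathrm{alg}}$ and $\Omega'=\Omega'^{\mathrm{alg}}$).** Let $0\ne T\in\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)$. Some restriction $T|_{\omega^{\mathrm{alg}}[\tau']}$ is nonzero. By Theorem 2 it extends to a continuous $\widetilde G$-map $\omega[\tau']\to\pi$, and composing with $e_{\tau'}$ gives a nonzero element of $\mathrm{Hom}_{\widetilde G}(\omega,\pi)$. Theorem 2 holds for both members, so also $\Omega'=\Omega'^{\mathrm{alg}}$.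

**Step 2 (Theorem 3(i): the closure of the kernel).** For maps equivariant under both groups the whole of $T$ extends. Restriction is injective, since $\omega^{\mathrm{alg}}$ is dense. Let
$$T\colon\omega^{\mathrm{alg}}\to(V\widehat\otimes V')^{\mathrm{alg}}=V^{\mathrm{alg}}\otimes V'^{\mathrm{alg}}$$
be $(\mathfrak g\times\mathfrak g',\widetilde K\times\widetilde K')$-equivariant, and let $\mathcal Z$ be the closure of $\ker T$ in $\omega$.

First, $\mathcal Z$ is $\widetilde G\times\widetilde G'$-stable. For $w\in\omega^{\mathrm{alg}}$ and $\lambda$ in the continuous dual of $\omega$, the smooth function $g\mapsto\lambda(\omega(g)w)$ is real analytic on $\widetilde{\mathrm{Sp}}(W)$: $w$ is $\widetilde C$-finite and finite under the center of $U(\mathfrak{sp}(W_{\mathbb C}))$, so it is finite under an elliptic combination of the Casimir elements of $\mathfrak{sp}(W_{\mathbb C})$ and $\mathfrak c$, and elliptic regularity applies. If $w\in\ker T$ and $\lambda$ annihilates $\ker T$, all derivatives at $1$ along $\widetilde G\times\widetilde G'$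 vanish, so the function vanishes on the identity component of $\widetilde G\times\widetilde G'$. As $\ker T$ is $\widetilde K\times\widetilde K'$-stable, it vanishes on $\widetilde G\times\widetilde G'$. By Hahn–Banach, $\omega(g)w\in\mathcal Z$.

Second, $\mathcal Z\cap\omega^{\mathrm{alg}}=\ker T$. Let $w\in\mathcal Z\cap\omega^{\mathrm{alg}}$, $w=\lim w_k$ with $w_k\in\ker T$. Then $e_{\tau'}w_k\in\ker T$ and $e_{\tau'}w_k\to e_{\tau'}w$. On $\omega^{\mathrm{alg}}[\tau']$, $T$ takes values in $V^{\mathrm{alg}}\otimes V'^{\mathrm{alg}}[\tau']$ with $V'^{\mathrm{alg}}[\tau']$ finite-dimensional. So it is a finite collection of $(\mathfrak g,\widetilde K)$-maps to $V^{\mathrm{alg}}$, each continuous by Theorem 2. Hence $T(e_{\tau'}w)=0$ for all $\tau'$, so $Tw=0$.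

**Step 3 (Theorem 3(i): extension).** The image of $\omega^{\mathrm{alg}}$ in $\omega/\mathcal Z$ is $\omega^{\mathrm{alg}}/\ker T\subset V^{\mathrm{alg}}\otimes V'^{\mathrm{alg}}$. It is dense with finite $\widetilde K\times\widetilde K'$-multiplicities, so each isotypic part of $\omega/\mathcal Z$, being the closure of a finite-dimensional subspace of it, is contained in it. Thus it is the full Harish-Chandra module of $\omega/\mathcal Z$, and it has finite length. Since $\omega/\mathcal Z$ is smooth Fréchet of moderate growth, (CW) for $\widetilde G\times\widetilde G'$ extends $\omega^{\mathrm{alg}}/\ker T\hookrightarrow V^{\mathrm{alg}}\otimes V'^{\mathrm{alg}}$ to a continuous map $\omega/\mathcal Z\to V\widehat\otimes V'$. Composed with $\omega\to\omega/\mathcal Z$ it extends $T$. This proves Theorem 3(i).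

**Step 4 (Theorem 1).** $\mathcal R=\mathcal R^{\mathrm{alg}}$ for irreducible pairs is Theorem 3(i) for irreducible $V=\pi$, $V'=\pi'$. With Step 1 and the product reduction of Section 5, Theorem 1 is proved for all reductive dual pairs. $\square$

**Step 5 (Theorem 3(ii)).** Continuous maps restrict to algebraic ones, so $\mathcal N^{\mathrm{alg}}\subset\mathcal N\cap\omega^{\mathrm{alg}}$. Conversely, let $w\in\mathcal N\cap\omega^{\mathrm{alg}}$ and let $T$ be algebraic. Each $T\circ e_{\tau'}$ extends continuously to $\omega$ by Theorem 2, so $T(e_{\tau'}w)=0$ for all $\tau'$, and $Tw=0$. Hence $\mathcal N\cap\omega^{\mathrm{alg}}=\mathcal N^{\mathrm{alg}}$. The space $\mathcal N$ is closed, and $\widetilde G\times\widetilde G'$-stable because $\widetilde G'$ acts on $\mathrm{Hom}_{\widetilde G}(\omega,\pi)$ by precomposition. As in Step 3, $\omega/\mathcal N$ is smooth Fréchet of moderate growth with Harish-Chandra module $\omega^{\mathrm{alg}}/\mathcal N^{\mathrm{alg}}\cong\pi^{\mathrm{alg}}\otimes\Theta^{\mathrm{alg}}$, which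 has finite length. By (CW) it is $\pi\widehat\otimes\Theta$. $\square$

**Step 6 (Theorem 3(iii)).** Every algebraic map factors through $\omega^{\mathrm{alg}}/\mathcal N^{\mathrm{alg}}$, so by Schur's lemma
$$\mathrm{Hom}^{\mathrm{alg}}_{\widetilde G}(\omega,\pi)=\mathrm{Hom}_{\mathfrak g,\widetilde K}(\pi^{\mathrm{alg}}\otimes\Theta^{\mathrm{alg}},\pi^{\mathrm{alg}})$$
consists of the $1\otimes\lambda$ with $\lambda$ in the full algebraic dual of $\Theta^{\mathrm{alg}}$. By (ii), $\mathrm{Hom}_{\widetilde G}(\omega,\pi)=\mathrm{Hom}_{\widetilde G}(\pi\widehat\otimes\Theta,\pi)$ consists of those with $\lambda$ continuous for the topology of $\Theta$: a continuous $\lambda$ clearly gives a continuous map, and if $1\otimes\lambda$ is continuous, choose $v\in\pi^{\mathrm{alg}}$ and a continuous functional $\mu$ on $\pi$ with $\mu(v)=1$; then $\lambda(t)=\mu((1\otimes\lambda)(v\otimes t))$ is continuous in $t$. If $\dim\Theta^{\mathrm{alg}}<\infty$ the two spaces coincide. If $\dim\Theta^{\mathrm{alg}}=\infty$, then $\Theta^{\mathrm{alg}}$,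 having finite multiplicities, contains infinitely many $\widetilde K'$-types. Choose nonzero $t_k\in\Theta^{\mathrm{alg}}$ in distinct $\widetilde K'$-types, scaled so that $t_k\to0$ in $\Theta$, and a linear functional $\lambda$ on $\Theta^{\mathrm{alg}}$ with $\lambda(t_k)=k$. It is not continuous, so the restriction map is not surjective. Since all arguments apply to either member, the same holds with $G$ and $G'$ exchanged. $\square$

For $G=\mathrm O(1)$ in $(\mathrm O(1),\mathrm{SL}_2(\mathbb R))$ and $\pi=\chi_0$, $\Theta^{\mathrm{alg}}$ is the infinite-dimensional space of even polynomials, and the functional $\lambda(\zeta^{2k})=(2k)!$ of Section 3 is an instance of the failure in (iii). For $(\mathsf T,\mathsf T)$, $\Theta^{\mathrm{alg}}$ is one-dimensional, and there every algebraic map is continuous, as we found by hand.
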